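# The transfer operator on $W^{1,p}(\overline{\mathbb C})$ with $p<2$, and the analyticity of the pressure of a rational map near $t=0$

## 1. The transfer operator on functions with $L^p$ gradient, $p$ just below $2$

Let $f$ be a complex rational map of degree $d\ge 2$ acting on the Riemann sphere $S=\overline{\mathbb C}$. We use the spherical metric $2|dz|/(1+|z|^2)$, its geodesic distance $\mathrm{dist}$, and the spherical area $A$ normalized to total mass one. We write $|f'|$ for the norm of the derivative in this metric, $M=\sup|f'|$, $\mathrm{Crit}$ for the finite set of critical points, and $CV=f(\mathrm{Crit})$.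

The proof turns on the following operator and on the space where we let it act. For $t\in\mathbb C$ put
$$\mathcal L_t\varphi(x)=\sum_{y\in f^{-1}(x)\setminus \mathrm{Crit}}|f'(y)|^{-t}\varphi(y).\tag{1}$$
If $x\notin CV$ the sum has $d$ terms. Since $f$ is conformal with Jacobian $|f'|^2$ and is $d$-to-one off a finite set,
$$\int\sum_{f(y)=x}G(y)\,dA(x)=\int G\,|f'|^2\,dA\qquad (G\ge 0\ \text{Borel}).\tag{2}$$
With $G=1$ this says $\int|f'|^2dA=d$, so $M\ge\sqrt d>1$.

The space is $X=W^{1,p}(S)$, complex valued, with $\|\varphi\|=\|\varphi\|_p+\|\nabla\varphi\|_p$ (norms with respect to $A$), where $p\in(1,2)$ is fixed so close to $2$ that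
$$M^{2-p}<d.\tag{3}$$
We also put $\tau_p=\frac2p-1\in(0,1)$ and $\varepsilon_0=\tau_p/2<\frac12$. Recall that $X$ is reflexive, that smooth functions are dense in it, that multiplication by a Lipschitz function is bounded on $X$, and that $\|1\|=1$ and $\|\varphi\|\ge\|\varphi\|_{L^1(A)}$.

Here is the computation that makes $X$ a good choice at $t=0$. Let $\varphi$ be Lipschitz and zero near $\mathrm{Crit}$. Inverse branches are conformal, so $|\nabla\mathcal L_0\varphi|(x)\le\sum_{f(y)=x}|f'(y)|^{-1}|\nabla\varphi|(y)$ for a.e. $x$. Hölder's inequality for $d$ terms, $(\sum a_i)^p\le d^{p-1}\sum a_i^p$, and (2) give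
$$\int|\nabla\mathcal L_0\varphi|^p\,dA\le d^{p-1}\int|f'|^{2-p}|\nabla\varphi|^p\,dA,\quad\text{so}\quad \|\nabla\mathcal L_0\varphi\|_p\le\theta\|\nabla\varphi\|_p,\quad \theta=d^{1-\frac1p}M^{\frac2p-1}.\tag{4}$$
Condition (3) is exactly $\theta<d$, and $\theta>1$ since $d,M>1$. On the other hand $\mathcal L_01=d$ a.e. So $\mathcal L_0$ multiplies constants by $d$ and expands gradients by less than $d$. One expects a simple eigenvalue $d$ isolated from the rest of the spectrum, and such an eigenvalue moves holomorphically with $t$ if the operator does.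

For $t>0$ the weight $|f'|^{-t}$ has poles at the critical points. This is why we take $p<2$. Near $0$ in the plane $|\nabla|x|^{-s}|=s|x|^{-s-1}$, so for $s>0$
$$|x|^{-s}\in W^{1,p}\ \text{near }0\iff (s+1)p<2\iff s<\tau_p.\tag{5}$$
The space $X$ contains functions with small poles, and it would not for $p=2$.

The operator is meant for the pressure of $f$: its leading eigenvalue $\lambda(t)$ will satisfy $P_f(t)=\ln\lambda(t)$ near $t=0$. We now define $P_f$ and say what is to be proved.

## 2. Pressure, equilibrium states, and the two theorems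

Let $J(f)$ be the Julia set. All measures "on $J(f)$" are $f$-invariant Borel probability measures $\nu$ with $\nu(J(f))=1$. Write $h_\nu$ or $h_\nu(f)$ for the entropy and $\chi_\nu=\int\ln|f'|\,d\nu$ for the Lyapunov exponent.

**Definition.** For real $t$,
$$P_f(t)=\sup\{h_\nu-t\chi_\nu:\ \nu\text{ an invariant probability on }J(f)\}.\tag{6}$$
An *equilibrium state* for $-t\ln|f'|$ is a $\nu$ attaining the supremum.

As a supremum of affine functions of $t$, $P_f$ is convex; the question is whether it is real analytic near $t=0$. It comes from Feliks Przytycki and Juan Rivera-Letelier, "Nice inducing schemes and the thermodynamics of rational maps", arXiv:0806.4385 (2008). Two facts form the background. For $t<0$ and arbitrary $f$, Makarov and Smirnov showed that the transfer operator is quasi-compact on a suitable Sobolev space, which gives a complete description of the thermodynamic formalism there. For $t=0$ there is a unique equilibrium state (Lyubich; Freire–Lopes–Mañé). The answer to the question is yes.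

**Theorem A.** Let $f$ be a rational map of degree $d\ge2$. There are $\varepsilon>0$ and a holomorphic function $\lambda$ on $\{|t|<\varepsilon\}$ with $\lambda(0)=d$, $\lambda>1$ on $(-\varepsilon,\varepsilon)$ and $P_f(t)=\ln\lambda(t)$ for $t\in(-\varepsilon,\varepsilon)$. In particular $P_f$ is real analytic on $(-\varepsilon,\varepsilon)$.

**Theorem B.** With $\varepsilon$ as in Theorem A:

* (i) For each real $t$ with $|t|<\varepsilon$ there is exactly one equilibrium state $m_t$ of $f$ for $-t\ln|f'|$. It is ergodic, atomless, of positive entropy, and $P_f'(t)=-\int\ln|f'|\,dm_t$. There are constants $C<\infty$ and $\kappa\in(0,1)$, depending on $t$, such that for bounded Borel $\varphi$ and Lipschitz $\psi$, with $\|\psi\|_{\rm Lip}=\|\psi\|_\infty+\mathrm{Lip}(\psi)$,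
$$\Big|\int \varphi\circ f^n\,\psi\,dm_t-\int\varphi\,dm_t\int\psi\,dm_t\Big|\le C\kappa^n\|\varphi\|_\infty\|\psi\|_{\rm Lip}.\tag{7}$$
* (ii) Let $\mu_0=m_0$ and $\chi_0=\int\ln|f'|\,d\mu_0$. Then $P_f''(0)=\lim_n\frac1n\mathrm{Var}_{\mu_0}(\ln|(f^n)'|)$, and the following are equivalent: (a) $P_f$ is affine near $0$; (b) $P_f''(0)=0$; (c) $\ln|f'|=\chi_0+u\circ f-u$ $\mu_0$-a.e. for some $u\in L^2(\mu_0)$; (d) the same for some measurable $u:J(f)\to\mathbb R$. Otherwise $P_f''>0$ near $0$.
* (iii) $\varepsilon$ can be chosen uniformly for $f$ in a compact subset of the space $\mathrm{Rat}_d$ of rational maps of degree $d$.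

We use the following published results.

* Przytycki (Proc. AMS 119, 1993): $\chi_\nu\ge0$ for every invariant probability $\nu$ on $J(f)$. In particular $0\le\chi_\nu\le\ln M$, and (6) makes sense.
* Ruelle's inequality: $h_\nu\le2\max(0,\chi_\nu)$ for ergodic $\nu$.
* Brin–Katok: let $\nu$ be ergodic and $B_n(x,\epsilon)=\{y:\mathrm{dist}(f^kx,f^ky)<\epsilon,\ 0\le k<n\}$. Then $\lim_{\epsilon\to0}\liminf_n-\frac1n\ln\nu(B_n(x,\epsilon))=h_\nu$ for $\nu$-a.e. $x$. (For $z\mapsto z^2$ on the unit circle and small $\epsilon$ in angular distance, $B_n(x,\epsilon)$ is the arc of half-length $2^{-(n-1)}\epsilon$ about $x$; for Lebesgue measure the limit is $\ln 2$.)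
* Pesin inverse branches (Freire–Lopes–Mañé; Przytycki–Urbański, *Conformal Fractals*, §11.2), stated next.

For ergodic $\nu$ on $J(f)$ the *natural extension* $(\hat J,\hat f,\hat\nu)$ is the space of backward orbits $\hat x=(x_{-k})_{k\ge0}$, $f(x_{-k-1})=x_{-k}$, with the invertible map $\hat f$ induced by $f$ and the $\hat f$-invariant probability $\hat\nu$ for which every map $\hat x\mapsto x_{-k}$ sends $\hat\nu$ to $\nu$. For $z\mapsto z^2$ on the circle, $\hat x$ is a point $x_0$ together with successive choices of square roots. Suppose $\chi=\chi_\nu>0$ and $0<\eta<\chi$. For $\hat\nu$-a.e. $\hat x$ there are $r(\hat x)>0$ and $C(\hat x)\ge1$, measurable in $\hat x$, such that for all $n\ge1$ there is a univalent $F_n:B(x_0,r)\to S$ with $f^n\circ F_n=\mathrm{id}$, $F_n(x_0)=x_{-n}$, $|F_n'(x_0)|\le Ce^{-n(\chi-\eta)}$, and $|F_n'(z)|\le C|F_n'(w)|$ for $z,w\in B(x_0,r)$. In the example, $F_n$ is the branch of the $2^n$-th root near $x_0$ with value $x_{-n}$, and $|F_n'(x_0)|=2^{-n}$.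

Moreover $|F_n'(x_0)|^{-1}=\exp\sum_{j=1}^n\ln|f'(x_{-j})|=e^{n(\chi+o(1))}$ a.e., by Birkhoff's theorem for $\hat f^{-1}$. Hence $\sup_n e^{-n(\chi+\eta)}|F_n'(x_0)|^{-1}<\infty$ a.e., and after enlarging $C(\hat x)$ measurably
$$C^{-1}e^{-n(\chi+\eta)}\le|F_n'|\le Ce^{-n(\chi-\eta)}\quad\text{on }B(x_0,r),\ n\ge1.\tag{8}$$

Beyond these we use the Fatou–Sullivan classification of Fatou components, elementary holomorphic functional calculus, Poincaré's inequality and density of smooth functions in Sobolev spaces, and standard ergodic theory.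

## 3. The maps $z^d$ and $z^2-2$, and the spaces that fail

We need one fact about coboundaries, here and again later.

**Lemma 1.** Let $m'$ be an $f$-invariant probability, $w$ a measurable function that is finite $m'$-a.e., and $c=w\circ f-w$. If $c^-$ or $c^+$ is in $L^1(m')$, then $c\in L^1(m')$ and $\int c\,dm'=0$.

*Proof.* Replacing $w$ by $-w$, assume $c^-\in L^1$. Write $S_nc=\sum_{k<n}c\circ f^k=w\circ f^n-w$. The distribution of $w\circ f^n$ does not depend on $n$, so $\frac1nS_nc\to0$ in probability, hence a.e. along a subsequence. For $K>0$ let $c_K=\min(c,K)\in L^1$. By Birkhoff, $\frac1nS_nc_K$ converges a.e. to the conditional expectation of $c_K$ on the $\sigma$-algebra of invariant sets. As $S_nc_K\le S_nc$, this expectation is $\le0$ a.e., so $\int c_K\,dm'\le0$. Let $K\to\infty$: by monotone convergence $\int c\,dm'\le0$, so $c\in L^1$. Now Birkhoff applies to $c$ itself; its limit has integral $\int c\,dm'$ and is $0$ a.e. $\square$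

**Example: $f(z)=z^d$.** Here $J(f)$ is the unit circle. Put $\sigma(z)=2|z|/(1+|z|^2)$. Directly,
$$|f'|(z)=\frac{d|z|^{d-1}(1+|z|^2)}{1+|z|^{2d}}=d\,\frac{\sigma(f(z))}{\sigma(z)}.$$
On the circle $\sigma=1$, so $\chi_\nu=\ln d$ for every $\nu$. The largest entropy is $\ln d$, attained by Lebesgue measure. So $P_f(t)=(1-t)\ln d$. The operator sees this: off $\{0,\infty\}$,
$$\mathcal L_t\sigma^{-t}(x)=\sum_{f(y)=x}d^{-t}\sigma(x)^{-t}\sigma(y)^t\sigma(y)^{-t}=d^{1-t}\sigma(x)^{-t}.$$
The eigenvalue is $d^{1-t}=e^{P_f(t)}$. For $t>0$ the eigenfunction $\sigma^{-t}$ has poles at $0$ and $\infty$, of order $t$, so by (5) it lies in $X$ exactly for $t<\tau_p$.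

**Example: $f(z)=z^2-2$.** Here $J(f)=[-2,2]$ contains the critical point $0$, and $0\mapsto-2\mapsto2\mapsto2$. Put $w(y)=\frac12|4-y^2|^{1/2}$. Since $4-(y^2-2)^2=y^2(4-y^2)$, we have $w\circ f=|y|\,w$, so the Euclidean derivative satisfies $|2y|=2\,(w\circ f)/w$. Passing to the spherical derivative and putting $W=w/(1+|y|^2)$,
$$|f'|=2\,\frac{W\circ f}{W},\qquad \mathcal L_tW^{-t}=2^{1-t}W^{-t}\quad\text{off }\{\pm2,\infty\}.$$

Let $\nu$ be ergodic on $J(f)$. If $\nu(\{2\})>0$ then $\nu=\delta_2$, with $h=0$ and $\chi=\ln|f'(2)|=\ln4$. The nonperiodic point $-2$ has no mass. So if $\nu\ne\delta_2$, then $\ln W$ is finite $\nu$-a.e., and $\ln|f'|-\ln2=\ln W\circ f-\ln W$ is bounded above; Lemma 1 gives $\chi_\nu=\ln2$. With $y=2\cos\phi$, $f$ on $[-2,2]$ is conjugate to the tent map on $[0,\pi]$, whose largest entropy $\ln2$ is attained by Lebesgue measure. Hence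
$$P_f(t)=\max\{(1-t)\ln2,\ -2t\ln2\},$$
which is $(1-t)\ln2$ for $t\ge-1$ and $-2t\ln2$ for $t\le-1$. There is a corner at $t=-1$, so one cannot hope for analyticity on all of $\mathbb R$. Near $0$ the eigenvalue is again $e^{P_f(t)}=2^{1-t}$. The eigenfunction $W^{-t}$ behaves like $|y\mp2|^{-t/2}$ at $\pm2$, and like $|\zeta|^{-t}$ in the coordinate $\zeta=1/y$ at $\infty$. It lies in $X$ for $0<t<\tau_p$, and its poles at $\pm2$ are in $J(f)$.

**Continuous or Hölder functions on $J(f)$.** The first thing one would try is to let $\mathcal L_t$ act on such a space. For $z^2-2$ this stops at once. The preimages of $x$ are $\pm\sqrt{x+2}$, so for $t>0$ the function $\mathcal L_t1(x)=2\,|f'(\sqrt{x+2})|^{-t}$ tends to infinity as $x\to-2$ in $J(f)$, and $\mathcal L_t$ does not preserve bounded functions. Even at $t=0$, $\varphi(y)=|y|^\alpha$ gives $\mathcal L_0\varphi(x)=2|x+2|^{\alpha/2}$ on $J(f)$: the Hölder exponent is halved at a critical value.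

**The conformally invariant exponent $p=2$.** The computation (4) with $p=2$ gives the factor $\sqrt d<d$ with no condition at all, so $W^{1,2}$ looks perfect at $t=0$. It fails for every $t>0$. Take $f(z)=z^2$. Then
$$\mathcal L_t1(x)=2\Big(\frac{2|x|^{1/2}(1+|x|)}{1+|x|^2}\Big)^{-t},$$
whose gradient near $0$ is of size $r^{-t/2-1}$, $r=|x|$. The integral $\int_0 r^{-t-2}\,r\,dr$ diverges, so $\mathcal L_t1\notin W^{1,2}$. In $L^p$ the gradient is integrable near $0$ iff $(\frac t2+1)p<2$.

So we give up a little of the gap, $\theta$ instead of $\sqrt d$, and gain room for poles of small order. What has to be controlled is the derivative of the weight, $\varphi\,\nabla\ln|f'|$, and $|\nabla \ln|f'||$ blows up like $1/\mathrm{dist}(\cdot,c)$ at a critical point $c$. Hardy's inequality handles this precisely for $p<2$.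

## 4. Hardy's inequality and boundedness of $\mathcal L_t$

**Step 1: the singularities of $\ln|f'|$.** We want an explicit formula, good enough also for uniformity in $f$. Let $F=(P,Q):\mathbb C^2\to\mathbb C^2$ be a homogeneous lift of $f$ and $Z=(z,1)$. Euler's identity $xP_x+yP_y=dP$, and the same for $Q$, give at $Z$
$$\det DF=P_x(dQ-zQ_x)-(dP-zP_x)Q_x=d(P_xQ-PQ_x).$$
Since $f=P/Q$,
$$|f'|=\frac{|P_xQ-PQ_x|}{|Q|^2}\cdot\frac{1+|z|^2}{1+|P/Q|^2}=\frac{|\det DF(Z)|\,\|Z\|^2}{d\,\|F(Z)\|^2}.$$
The form $\det DF$ is homogeneous of degree $2d-2$; write $\det DF(Z)=k\prod_{j=1}^{2d-2}(Z\wedge C_j)$ with $\|C_j\|=1$, where $C_j$ represents the critical point $c_j$. Put $\sigma(z,c_j)=|Z\wedge C_j|/\|Z\|=\sin(\mathrm{dist}(z,c_j)/2)$. Then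
$$\ln|f'|=\sum_{j=1}^{2d-2}\ln\sigma(\cdot,c_j)+B,\qquad B=\ln\frac{|k|}d+2\ln\frac{\|Z\|^d}{\|F(Z)\|}.\tag{9}$$
$B$ is smooth on $S$, because it comes from a function homogeneous of degree $0$ and $F$ vanishes only at $0$. Since $|\nabla\ln\sigma(\cdot,c)|=\frac12\cot\frac{\mathrm{dist}(\cdot,c)}2\le\mathrm{dist}(\cdot,c)^{-1}$,
$$|\nabla\ln|f'||\le C_*\Big(1+\sum_j\mathrm{dist}(\cdot,c_j)^{-1}\Big).\tag{10}$$

**Lemma 2.** (a) $\|\varphi\,\nabla\ln|f'|\,\|_p\le C_1\|\varphi\|$ for $\varphi\in X$. (b) The set $\mathcal D$ of Lipschitz functions vanishing near $\mathrm{Crit}$ is dense in $X$.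

*Proof.* (a) By (10) we must bound $\|\varphi\,\mathrm{dist}(\cdot,c)^{-1}\|_p$ for one point $c$. Take a cutoff that is $1$ near $c$; off this neighborhood $\mathrm{dist}(\cdot,c)^{-1}$ is bounded. Rotate $c$ to $0$ and use the stereographic chart on the unit disc, where the metric is comparable to the Euclidean one. It suffices to bound $\int|v|^p|z|^{-p}$ by $\int|\nabla v|^p$ for $v$ Lipschitz with compact support in the unit disc; the general case follows by approximating $\varphi\in X$ by Lipschitz functions, a.e. along a subsequence, and Fatou's lemma. On each ray integrate by parts. The boundary terms $\frac1{2-p}|v|^pr^{2-p}$ vanish at $r=0$ since $p<2$ and at $r=1$ since $v=0$ there. Then Hölder gives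
$$\int_0^1|v|^pr^{1-p}dr\le\tfrac p{2-p}\int_0^1|v|^{p-1}|\partial_rv|\,r^{2-p}dr\le\tfrac p{2-p}\Big(\int_0^1|v|^pr^{1-p}dr\Big)^{1-\frac1p}\Big(\int_0^1|\partial_rv|^pr\,dr\Big)^{\frac1p},$$
because $(1-p)(1-\frac1p)+\frac1p=2-p$. The left side is finite since $1-p>-1$, so we may divide, and integrating over the angle gives $\int|v|^p|z|^{-p}\le(\frac p{2-p})^p\int|\nabla v|^p$.

(b) Lipschitz functions are dense. Let $\varphi$ be Lipschitz and $\eta_\delta=\min(1,\max(0,2-\mathrm{dist}(\cdot,\mathrm{Crit})/\delta))$. Then $(1-\eta_\delta)\varphi\in\mathcal D$. The function $\eta_\delta\varphi$ is bounded and lives on a set of area $O(\delta^2)$, and its gradient is $O(1/\delta)$ there. So $\|\eta_\delta\varphi\|=O(\delta^{2/p}+\delta^{2/p-1})\to0$ because $p<2$. $\square$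

For $p=2$ part (a) is false already for $\varphi=1$, since $\int|z|^{-2}$ diverges at $0$.

**Lemma 3.** For $|t|\le\varepsilon_0$, $\mathcal L_t$ defines a bounded operator $L_t$ on $X$, with norm bounded uniformly in $t$, given by formula (1) a.e. For $\varphi\in\mathcal D$ the function $\mathcal L_t\varphi$ is Lipschitz. Moreover $\|\nabla L_0\varphi\|_p\le\theta\|\nabla\varphi\|_p$ for $\varphi\in X$. Finally, with $\psi_N=\min(N,\max(0,-\ln|f'|))$, the operators $\varphi\mapsto L_t(\psi_N\varphi)$, $t\in[-\varepsilon_0,\varepsilon_0]$, are bounded on $X$ uniformly in $N$ and $t$.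

*Proof.* Let $\tau=\mathrm{Re}\,t$ and $a=\tau_p-\tau\in[\varepsilon_0,3\varepsilon_0]$. This $a$ will be a positive exponent on $|f'|$, and its positivity is the reason for restricting $t$.

**Step 2: bound on $L^p$.** Hölder for $d$ terms and (2) give
$$\|\mathcal L_t\varphi\|_p^p\le d^{p-1}\int|f'|^{2-\tau p}|\varphi|^p\,dA,\qquad 2-\tau p\ge 2-\tfrac{2-p}{2}=1+\tfrac p2>0.\tag{11}$$

**Step 3: bound on the gradient for $\varphi\in\mathcal D$.** Near any $x_0\in S$, the function $\mathcal L_t\varphi$ is the sum, over the noncritical preimages $y_0$ of $x_0$, of the Lipschitz functions $|f'|^{-t}\varphi$ composed with the inverse branch at $y_0$; preimages near critical ones contribute nothing since $\varphi$ vanishes there. So $\mathcal L_t\varphi$ is locally Lipschitz, hence Lipschitz by compactness. Inverse branches are conformal with derivative $|f'(y)|^{-1}$, and $|\nabla|f'|^{-t}|=|t||f'|^{-\tau}|\nabla\ln|f'||$, so a.e.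
$$|\nabla\mathcal L_t\varphi|(x)\le\sum_{f(y)=x}|f'(y)|^{-\tau-1}\big(|\nabla\varphi|+|t||\varphi||\nabla\ln|f'||\big)(y).$$
Hölder and (2) produce the power $2-(\tau+1)p=ap$ of $|f'|$ inside the integral. Hence, using $M>1$ and Lemma 2(a),
$$\|\nabla\mathcal L_t\varphi\|_p\le d^{1-\frac1p}\big\||f'|^a\big(|\nabla\varphi|+|t||\varphi||\nabla\ln|f'||\big)\big\|_p\le d^{1-\frac1p}M^a\big(\|\nabla\varphi\|_p+|t|C_1\|\varphi\|\big).\tag{12}$$

**Step 4: extension to $X$.** By (11), (12) and density of $\mathcal D$, $\mathcal L_t|_{\mathcal D}$ extends to a bounded operator $L_t$ on $X$, with norm bounded uniformly for $|t|\le\varepsilon_0$. Formula (1) persists a.e., since by (11) both sides are continuous in $L^p$. Both inequalities in (12) persist on $X$, since all three expressions are continuous on $X$ by Lemma 2(a). At $t=0$ we have $a=\tau_p$, and (12) gives the constant $\theta$.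

**Step 5: the weights $\psi_N$.** This will later give integrability of $\ln|f'|$. The function $\psi_N$ is Lipschitz: it equals $N$ near $\mathrm{Crit}$, and $\ln|f'|$ is smooth elsewhere. So $\psi_N\varphi\in X$. Since $\sup_{0<x\le1}x^b\ln\frac1x=\frac1{eb}$, we have $|f'|^a\psi_N\le\frac1{e\varepsilon_0}$; also $|\nabla\psi_N|\le|\nabla\ln|f'||$ a.e. The first inequality in (12), applied to $\psi_N\varphi$, gives
$$\|\nabla L_t(\psi_N\varphi)\|_p\le d^{1-\frac1p}\Big(\tfrac1{e\varepsilon_0}\|\nabla\varphi\|_p+M^{3\varepsilon_0}C_1\|\varphi\|+\tfrac{|t|C_1}{e\varepsilon_0}\|\varphi\|\Big).$$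
By (11), $\|L_t(\psi_N\varphi)\|_p\le d^{1-\frac1p}\sup(|f'|^{2/p-\tau}\psi_N)\|\varphi\|_p\le d^{1-\frac1p}\frac1{e(2/p-\tau)}\|\varphi\|_p$, and $\frac2p-\tau\ge\frac1p+\frac12\ge1$. $\square$

The point of Step 5 is that $\psi_N\varphi$ itself need not stay bounded in $X$ as $N\to\infty$; one application of $L_t$ supplies the factor $|f'|^a$ that absorbs the logarithm.

By the chain rule and induction, $L_t^n1(x)=\sum_{f^n(w)=x}|(f^n)'(w)|^{-t}$ for a.e. $x$.

**Lemma 4.** $t\mapsto L_t\in B(X)$ is holomorphic on $|t|<\varepsilon_0$.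

*Proof.* For smooth $\varphi,u$, (2) gives $\int(L_t\varphi)\,u\,dA=\int\varphi\,(u\circ f)\,|f'|^{2-t}dA$, which is holomorphic in $t$ since $\mathrm{Re}\,t<2$. The functionals $\varphi\mapsto\int\varphi u\,dA$, $u$ smooth, form a linear space that separates points of the reflexive space $X$, so they are norm dense in $X^*$ by Hahn–Banach. Smooth functions are dense in $X$ and $\|L_t\|$ is bounded. So for $\varphi\in X$, $\ell\in X^*$ the function $\ell(L_t\varphi)$ is a uniform limit of holomorphic functions. By Cauchy's formula the difference quotients of $\ell(L_t\varphi)$ at a point are Cauchy at a rate uniform over $\|\ell\|,\|\varphi\|\le1$; hence those of $L_t$ converge in norm. $\square$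

## 5. The spectral gap and the eigenvalue $\lambda(t)$

**Proposition 5.** Let $\theta'\in(\theta,d)$ and $\rho=(d-\theta')/2$. There are $\varepsilon\in(0,\varepsilon_0)$, $C>0$ and holomorphic $\lambda(t)\in\mathbb C$, $\Pi_t\in B(X)$ for $|t|<\varepsilon$ with $\lambda(0)=d$, $|\lambda(t)-d|<\rho$ (so $|\lambda(t)|>\theta'+\rho>1$), $\Pi_t$ a rank one projection, $L_t\Pi_t=\Pi_tL_t=\lambda(t)\Pi_t$, and
$$\|L_t^n-\lambda(t)^n\Pi_t\|\le C\theta'^n\qquad(n\ge0).\tag{13}$$
Moreover $\Pi_01=1$ and $\Pi_t1\ne0$. For real $t$: $\lambda(t)$ is real, $\lambda(t)>\theta'>1$, and $|t|\ln M<\ln\lambda(t)$.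

*Proof.* **Step 1: resolvent at $t=0$.** Write $X=\mathbb C1\oplus X_0$ with $X_0=\{\int\varphi\,dA=0\}$. By Poincaré's inequality $\|\varphi\|_p\le C_P\|\nabla\varphi\|_p$ on $X_0$, so $N(\varphi)=\|\nabla\varphi\|_p$ is an equivalent norm there. We have $L_01=d$, and on $X_0$ we write $L_0\varphi=\ell(\varphi)1+T\varphi$ with $\ell(\varphi)=\int L_0\varphi\,dA$ and $T\varphi\in X_0$. By Lemma 3, $N(T\varphi)=\|\nabla L_0\varphi\|_p\le\theta N(\varphi)$. Let $|z|>\theta$, $z\ne d$. Solving $(z-L_0)(\alpha'1+\varphi')=\alpha1+\varphi$ means $(z-T)\varphi'=\varphi$ and $(z-d)\alpha'-\ell(\varphi')=\alpha$, so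
$$(z-L_0)^{-1}(\alpha1+\varphi)=\frac{\alpha+\ell((z-T)^{-1}\varphi)}{z-d}\,1+(z-T)^{-1}\varphi.\tag{14}$$
The only singularity in $|z|>\theta$ is a simple pole at $d$, with residue $\Pi_0(\alpha1+\varphi)=(\alpha+\ell((d-T)^{-1}\varphi))1$. It has rank one and $\Pi_01=1$.

**Step 2: a uniform resolvent bound.** Let $\Omega=\{|z|\ge\theta',\ |z-d|\ge\rho\}$ and $C_2=\sup_{|t|\le\varepsilon_0}\|L_t\|$. In (14), $|\alpha|\le\|\alpha1+\varphi\|$, $N(\varphi)\le\|\alpha1+\varphi\|$, $\|(z-T)^{-1}\|_N\le(|z|-\theta)^{-1}$ and $|\ell(w)|\le C_2\|w\|$. So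
$$R:=\sup_{z\in\Omega}\|(z-L_0)^{-1}\|\le\frac1\rho\Big(1+\frac{C_2(1+C_P)}{\theta'-\theta}\Big)+\frac{1+C_P}{\theta'-\theta}<\infty.\tag{15}$$

**Step 3: perturbation.** By Lemma 4 and the Schwarz lemma, $\|L_t-L_0\|\le2C_2|t|/\varepsilon_0$ for $|t|<\varepsilon_0$. Choose $\varepsilon\in(0,\varepsilon_0)$ with
$$\frac{2C_2\varepsilon R}{\varepsilon_0}\le\frac12,\qquad \rho\cdot2R^2\cdot\frac{2C_2\varepsilon}{\varepsilon_0}\le\frac12,\qquad \varepsilon\ln M\le\ln\theta'.\tag{16}$$
For $|t|<\varepsilon$ the Neumann series shows that $(z-L_t)^{-1}$ exists on $\Omega$ with norm at most $2R$, and the identity $(z-L_t)^{-1}-(z-L_0)^{-1}=(z-L_t)^{-1}(L_t-L_0)(z-L_0)^{-1}$ bounds the difference by $2R^2\cdot2C_2|t|/\varepsilon_0$. So the spectrum of $L_t$ lies in $\{|z|<\theta'\}\cup\{|z-d|<\rho\}$, two disjoint sets because $d-\rho=\theta'+\rho$.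

**Step 4: projection and eigenvalue.** Put $\Pi_t=\frac1{2\pi i}\oint_{|z-d|=\rho}(z-L_t)^{-1}dz$, the Riesz projection. It commutes with $L_t$ and is holomorphic in $t$. By (16) $\|\Pi_t-\Pi_0\|\le\frac12<1$, so $\Pi_t$ has the same rank as $\Pi_0$, namely one. Also $\|\Pi_t1-1\|\le\frac12$, hence $|\int\Pi_t1\,dA-1|\le\frac12$. So $\Pi_t1\ne0$ spans the range of $\Pi_t$, and the eigenvalue of $L_t$ on this range is
$$\lambda(t)=\int L_t\Pi_t1\,dA\Big/\int\Pi_t1\,dA,$$
which is holomorphic, and $|\lambda(t)-d|<\rho$ because it lies in the part of the spectrum inside that circle. The functional calculus gives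
$$L_t^n-\lambda(t)^n\Pi_t=\frac1{2\pi i}\oint_{|z|=\theta'}z^n(z-L_t)^{-1}dz,$$
of norm at most $2R\theta'\cdot\theta'^n$, which is (13).

**Step 5: real $t$.** Then $L_t$ commutes with complex conjugation, so $\overline{\lambda(t)}$ is an eigenvalue in $|z-d|<\rho$, where $\lambda(t)$ is the only one. So $\lambda(t)$ is real, and $\lambda(t)>d-\rho>\theta'>1$. Finally $|t|\ln M<\varepsilon\ln M\le\ln\theta'<\ln\lambda(t)$. $\square$

In particular the spectral radius is $r(L_t)=\lambda(t)$ for real $|t|<\varepsilon$. From now on $\varepsilon$, $\lambda$, $\Pi_t$ are those of Proposition 5. It remains to prove $P_f(t)=\ln\lambda(t)$ for real $t$.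

## 6. Counting inverse branches: $P_f(t)\le\ln\lambda(t)$

Given an ergodic $\nu$ of positive entropy, we find about $e^{nh_\nu}$ inverse branches of $f^n$ on one fixed ball, each with $|F'|\approx e^{-n\chi_\nu}$. Then $L_t^n1\gtrsim e^{n(h_\nu-t\chi_\nu)}$ on that ball, and the $L^1(A)$ norm, which is at most $\|\cdot\|$, sees this. We prove it with an extra Lipschitz potential $u$, which costs nothing and will give uniqueness in Theorem B. For $u$ real Lipschitz let $L_{t,u}\varphi=L_t(e^u\varphi)$, bounded on $X$. With $S_nu=\sum_{k<n}u\circ f^k$, $L_{t,u}^n1(x)=\sum_{f^n(w)=x}|(f^n)'(w)|^{-t}e^{S_nu(w)}$ a.e.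

**Lemma 6.** Let $t\in[-\varepsilon_0,\varepsilon_0]$, $u$ Lipschitz real, $\nu$ ergodic on $J(f)$ with $h_\nu>0$. Then $h_\nu-t\chi_\nu+\int u\,d\nu\le\ln r(L_{t,u})$.

*Proof.* **Step 1: uniform constants on large sets.** By Ruelle's inequality $\chi=\chi_\nu>0$. Let $0<\eta<\chi$. The quantity $\liminf_n-\frac1n\ln\nu(B_n(x,\epsilon))$ increases to $h_\nu$ as $\epsilon\downarrow0$, a.e. So by Brin–Katok there are $\epsilon'\in(0,\eta]$, $N$ and a Borel set $G$ with $\nu(G)>\frac34$ and $\nu(B_n(x,2\epsilon'))\le e^{-n(h_\nu-\eta)}$ for $x\in G$, $n\ge N$. By (8), Birkhoff and Egorov for $\hat f^{-1}$, after enlarging $N$ there are a measurable $\hat A\subset\hat J$ with $\hat\nu(\hat A)>\frac34$ and constants $r_0>0$, $C_0\ge1$ such that for $\hat x\in\hat A$ we may take $r=r_0$, $C=C_0$ in (8), and $\sum_{j=1}^nu(x_{-j})\ge n(\int u\,d\nu-\eta)$ for $n\ge N$.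

Let $s$ be small, with $0<s\le r_0$ and $2sC_0\le\epsilon'$, and so that balls of radius at most $s$ are geodesically convex. Cover $J(f)$ by balls $B_i=B(z_i,s/2)$, $i\le I$.

**Step 2: two facts about branches.** First, distinct branches have disjoint images. Let $F,F'$ be holomorphic on a connected open $U$ with $f^n\circ F=f^n\circ F'=\mathrm{id}$. If $F(z)=F'(z')$, applying $f^n$ gives $z=z'$. The set $\{F=F'\}$ is closed, and it is open because $f^n$ is locally injective at $F(z)$. So if the images meet, $F=F'$. Second, for $\hat x \in\hat A$ and $0\le k<n$, both $f^k\circ F_n$ and $F_{n-k}$ are branches of $f^{-(n-k)}$ on $B(x_0,r_0)$ with value $x_{-(n-k)}$ at $x_0$; hence they are equal.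

**Step 3: counting.** Let $n\ge N$, $\hat x\in\hat A$, $x_0\in B_i$. Then $B_i\subset B(x_0,s)$. The set $W=F_n(B_i)$ contains $x_{-n}$, and for $0\le k<n$ we have $f^k(W)=F_{n-k}(B_i)$. Since $B_i$ is convex of diameter at most $s$ and $|F_{n-k}'|\le C_0$ on it, this set has diameter at most $C_0s\le\epsilon'$. If moreover $x_{-n}\in G$, then $W\subset B_n(x_{-n},2\epsilon')$ and so $\nu(W)\le e^{-n(h_\nu-\eta)}$. Let $\pi_{-n}(\hat x)=x_{-n}$, which sends $\hat\nu$ to $\nu$. The set $\hat A\cap\pi_{-n}^{-1}(G)$ has $\hat\nu$-measure greater than $\frac12$, and it is covered by the sets $\pi_{-n}^{-1}(W)$, each of measure $\nu(W)\le e^{-n(h_\nu-\eta)}$. So there are at least $\frac12e^{n(h_\nu-\eta)}$ distinct pairs $(i,F_n|_{B_i})$, and for some $i=i(n)$ at least $\frac1{2I}e^{n(h_\nu-\eta)}$ distinct branches $F$ on $B_i$.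

**Step 4: lower bound for $L_{t,u}^n1$.** For each such $F$ and $z\in B_i$, the points $F(z)$ and the corresponding $x_{-n}$ lie in $W$, so
$$S_nu(F(z))\ge S_nu(x_{-n})-n\,\mathrm{Lip}(u)\epsilon'=\sum_{j=1}^nu(x_{-j})-n\,\mathrm{Lip}(u)\epsilon'.$$
By (8), for either sign of $t$, $|F'(z)|^t\ge C_0^{-|t|}e^{-nt\chi-n|t|\eta}$. The points $F(z)$ are distinct preimages of $z$ under $f^n$ by Step 2, so for a.e. $z\in B_i$
$$L_{t,u}^n1(z)\ge\sum_F|F'(z)|^te^{S_nu(F(z))}\ge\frac{e^{n(h_\nu-\eta)}}{2I}\,C_0^{-|t|}e^{-nt\chi-n|t|\eta}\,e^{n(\int u\,d\nu-\eta-\mathrm{Lip}(u)\epsilon')}.$$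
Since $\|L_{t,u}^n1\|\ge\|L_{t,u}^n1\|_{L^1(A)}\ge\min_iA(B_i)\cdot(\text{right side})$ and $\epsilon'\le\eta$, taking $n$-th roots gives $\ln r(L_{t,u})\ge h_\nu-t\chi+\int u\,d\nu-(2+|t|+\mathrm{Lip}(u))\eta$. Let $\eta\to0$. $\square$

**Corollary 7.** For real $|t|<\varepsilon$: $P_f(t)\le\ln\lambda(t)$. Ergodic $\nu$ on $J(f)$ with $h_\nu=0$ satisfy $-t\chi_\nu<\ln\lambda(t)$.

*Proof.* If $\nu$ is ergodic with $h_\nu>0$, use Lemma 6 with $u=0$ and $r(L_t)=\lambda(t)$. If $h_\nu=0$, then $0\le\chi_\nu\le\ln M$ by the result of Przytycki, so $-t\chi_\nu\le|t|\ln M<\ln\lambda(t)$ by Proposition 5. For general $\nu$, the numbers $h_\nu$ and $\chi_\nu\in[0,\ln M]$ are the averages of those of the ergodic components. $\square$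

## 7. The eigenfunctional as a measure, and traces of Sobolev functions

For the reverse inequality we build a measure $m$ with $h_m-t\chi_m\ge\ln\lambda(t)$. The usual recipe is eigenfunction times eigenmeasure. The obstacle is that the eigenfunction $h\in X$ is only defined up to area-null sets, while the eigenmeasure may live on one: for $z^d$ at $t=0$ the eigenfunctional $\varphi\mapsto\lim d^{-n}\mathcal L_0^n\varphi$ averages over roots, and is Lebesgue measure on the unit circle. What rescues us is that the eigenmeasure is a bounded functional on $X$, so elements of $X$ have a trace on it. In the example this is restriction to the circle.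

Fix real $t$ with $|t|<\varepsilon$; write $L=L_t$, $\mathcal L=\mathcal L_t$, $\lambda=\lambda(t)$. Let $h=\Pi_t1\ne0$ and define $\nu\in X^*$ by $\Pi_t\varphi=\nu(\varphi)h$. Then $\nu(1)=1$; from $\Pi_th=h$, $\nu(h)=1$; and $Lh=\lambda h$, $\nu\circ L=\lambda\nu$.

**Step 1: $\nu$ is a probability measure.** By (13) and $\lambda>\theta'$, $\lambda^{-n}L^n\varphi\to\nu(\varphi)h$ in $X$. With $\varphi=1$ we get $h\ge0$ a.e. For $\varphi$ real the limit is real, so $\nu(\varphi)\in\mathbb R$; for $\varphi\ge0$ it is $\ge0$, so $\nu(\varphi)\ge0$. Hence $|\nu(\varphi)|\le\|\varphi\|_\infty$ for real Lipschitz $\varphi$. Lipschitz functions are dense in $C(S)$, so on Lipschitz functions $\nu$ is integration against a Borel probability measure, also denoted $\nu$.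

**Step 2: no atoms.** For $c\in S$, $\nu(\{c\})\le\nu(\max(0,1-\mathrm{dist}(\cdot,c)/\delta))$. The $X$-norm of this bump is $O(\delta^{2/p}+\delta^{2/p-1})$, so $\nu(\{c\})=0$. In particular $\nu(\mathrm{Crit})=\nu(CV)=0$.

**Step 3: traces.** For Lipschitz $u$, $|u|$ is Lipschitz with $|\nabla|u||\le|\nabla u|$, so $\int|u|\,d\nu=\nu(|u|)\le\|\nu\|\|u\|$. Hence the inclusion of Lipschitz functions extends to a bounded map $X\to L^1(\nu)$, $u\mapsto\tilde u$, with
$$\int\tilde u\,d\nu=\nu(u),\qquad \|\tilde u\|_{L^1(\nu)}\le\|\nu\|\,\|u\|.\tag{17}$$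
For Lipschitz $\varphi$ we have $(\varphi u)^\sim=\varphi\tilde u$: this is clear for Lipschitz $u$, and both sides are continuous from $X$ to $L^1(\nu)$. If $u\ge0$ a.e. then $\tilde u\ge0$ $\nu$-a.e., because such $u$ is a limit in $X$ of nonnegative smooth functions, obtained by averaging $u$ over rotations close to the identity with a smooth nonnegative kernel.

**Step 4: conformality.** We extend $\nu\circ L=\lambda\nu$ to Borel functions: for every Borel $\varphi\ge0$,
$$\int\mathcal L\varphi\,d\nu=\lambda\int\varphi\,d\nu.\tag{18}$$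
First, $\mathcal L\varphi$ is Borel: split $S\setminus\mathrm{Crit}$ into countably many Borel pieces $V_i$, each inside an open set where $f$ is injective; then $\mathcal L\varphi$ is the sum of the functions $(|f'|^{-t}\varphi)\circ(f|_{V_i})^{-1}$ on $f(V_i)$. For $0\le\varphi\in\mathcal D$, (18) is $\nu(L\varphi)=\lambda\nu(\varphi)$, as $\mathcal L\varphi$ is Lipschitz. By monotone convergence both sides of (18) define Borel measures on $S\setminus\mathrm{Crit}$. They are finite on compact sets $K$, since $1_K$ is dominated by an element of $\mathcal D$, and they agree on nonnegative elements of $\mathcal D$. The indicator of an open set with compact closure in $S\setminus\mathrm{Crit}$ is an increasing limit of such elements, so the measures agree. Finally the left side of (18) does not see $\varphi|_{\mathrm{Crit}}$, and $\nu(\mathrm{Crit})=0$.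

Consequence: if $Z$ is Borel and $\nu(Z)=0$, then $\mathcal L1_Z=0$ $\nu$-a.e., so $f(Z)\subset\{\mathcal L1_Z>0\}\cup CV$ is $\nu$-null.

**Step 5: traces commute with $L_s$.** For $s\in[-\varepsilon_0,\varepsilon_0]$ and $u\in X$,
$$(L_su)^\sim=\mathcal L_s\tilde u\quad\nu\text{-a.e.}\tag{19}$$
The right side is well defined $\nu$-a.e. because images of null sets are null. For $u\in\mathcal D$ the claim is clear, since $L_su=\mathcal L_su$ is Lipschitz. In general take $u_k\in\mathcal D$ with $u_k\to u$ in $X$. Along a subsequence $u_k\to\tilde u$ off a $\nu$-null Borel set $Z$, so $\mathcal L_su_k\to\mathcal L_s\tilde u$ off the null set $f(Z)\cup CV$. Also $\mathcal L_su_k=(L_su_k)^\sim\to(L_su)^\sim$ in $L^1(\nu)$. Note that $s$ need not equal $t$; this is used in Section 10.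

## 8. The measure $m_t=\tilde h\,\nu$ and the inequality $P_f(t)\ge\ln\lambda(t)$

Keep $t$ fixed. Let $\tilde h:S\to[0,\infty)$ be a Borel version of the trace of $h$. By (19), $\mathcal L\tilde h=\lambda\tilde h$ $\nu$-a.e., and $\int\tilde h\,d\nu=\nu(h)=1$. Put $m=m_t:=\tilde h\,\nu$, an atomless probability.

**Step 1: invariance and conditional expectation.** We want the conditional measures of $m$ on fibers of $f$, since they compute entropy. For bounded Borel $\varphi,u\ge0$, (18) applied to $\varphi\,(u\circ f)\,\tilde h$ gives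
$$\int\varphi\,(u\circ f)\,dm=\lambda^{-1}\int u\,\mathcal L(\varphi\tilde h)\,d\nu.\tag{20}$$
With $\varphi=1$ the right side is $\int u\tilde h\,d\nu=\int u\,dm$, so $m$ is $f$-invariant. Let
$$g(y)=\frac{|f'(y)|^{-t}\,\tilde h(y)}{\lambda\,\tilde h(f(y))}\quad\text{if }y\notin\mathrm{Crit},\ \tilde h(f(y))>0,$$
and $g(y)=0$ otherwise; put $\mathcal G\varphi(x)=\sum_{f(y)=x}g(y)\varphi(y)$. Where $\tilde h(x)>0$, $\mathcal L(\varphi\tilde h)(x)=\lambda\tilde h(x)\mathcal G\varphi(x)$. Where $\tilde h(x)=0$, $0\le\mathcal L(\varphi\tilde h)\le\|\varphi\|_\infty\mathcal L\tilde h=0$ $\nu$-a.e. So the right side of (20) equals $\int u\,\mathcal G\varphi\,dm=\int(u\circ f)\,(\mathcal G\varphi)\circ f\,dm$. That is, with $\mathcal B$ the Borel $\sigma$-algebra,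
$$E_m(\varphi\mid f^{-1}\mathcal B)=(\mathcal G\varphi)\circ f,\qquad \mathcal G1=1\ \ m\text{-a.e.}\tag{21}$$
Now $m(\mathrm{Crit})=0$, and $\tilde h>0$ and $\tilde h\circ f>0$ hold $m$-a.e., so $g>0$ $m$-a.e.; and $g\le(\mathcal G1)\circ f=1$ $m$-a.e. Taking logarithms,
$$-\ln g=\ln\lambda+t\ln|f'|+c,\qquad c:=\ln\tilde h\circ f-\ln\tilde h.\tag{22}$$

**Step 2: $\ln|f'|\in L^1(m)$.** With $\psi_N$ as in Lemma 3, Step 3 of Section 7 and $\nu\circ L=\lambda\nu$ give
$$\int\psi_N\,dm=\int\psi_N\tilde h\,d\nu=\nu(\psi_Nh)=\lambda^{-1}\nu(L(\psi_Nh))\le\lambda^{-1}\|\nu\|\,\|L(\psi_Nh)\|,$$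
bounded independently of $N$ by Lemma 3. Let $N\to\infty$: $\int\max(0,-\ln|f'|)\,dm<\infty$, and $\ln|f'|\le\ln M$.

**Step 3: the coboundary integrates to zero.** Let $m'=m$, or $m'=m(R)^{-1}m|_R$ with $R$ invariant mod $m$ and $m(R)>0$. By (22) and $g\le1$, $c\ge-\ln\lambda-t\ln|f'|$, so $c^-\in L^1(m')$. Since $\ln\tilde h$ is finite $m'$-a.e., Lemma 1 gives $c\in L^1(m')$ and $\int c\,dm'=0$.

**Step 4: entropy.** Let $\xi_k$ be increasing finite Borel partitions with diameters tending to $0$. Since $\bigvee_{j\ge1}f^{-j}\xi_k\subset f^{-1}\mathcal B$, and by (21),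
$$h_m(f)\ge H_m\Big(\xi_k\Big|\bigvee_{j\ge1}f^{-j}\xi_k\Big)\ge H_m(\xi_k\mid f^{-1}\mathcal B)=\int-\ln\Big(\sum_{y'\in f^{-1}(f(y))\cap\xi_k(y)}g(y')\Big)dm(y).$$
The sum is at most $1$ a.e., and since fibers are finite it decreases to $g(y)$ as $k\to\infty$. By monotone convergence, (22), and Steps 2 and 3,
$$h_m(f)\ge\int-\ln g\,dm=\ln\lambda+t\int\ln|f'|\,dm.\tag{23}$$

**Step 5: $m(J(f))=1$.** The measure was built on the whole sphere, so this must be checked. By Poincaré recurrence $m$-a.e. point belongs to its own $\omega$-limit set. A recurrent point in the Fatou set lies in a component that returns to itself, that is, a periodic one. By the classification there are three possibilities. In an attracting basin the orbit tends to the cycle, so a recurrent point is on the cycle; there are countably many such points and $m$ has no atoms. In a parabolic component orbits converge to $J(f)$, so no point is recurrent. Otherwise the point lies in the union $R$ of the periodic Siegel discs and Herman rings.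

Suppose $m(R)>0$. The map $f|_R:R\to R$ is bijective. Since $R\subset f^{-1}(R)$ and $m$ is invariant, $1_R=1_R\circ f$ $m$-a.e. So by (21) with $\varphi=1_R$, $\sum_{y'\in f^{-1}(f(y))\cap R}g(y')=1$ for $m$-a.e. $y\in R$, and by injectivity this sum is the single term $g(y)$. So $g=1$ a.e. on $R$. Integrating (22) over $R$ and using Step 3,
$$0=m(R)\ln\lambda+t\int_R\ln|f'|\,dm.$$
On each component of $R$ a suitable iterate is conformally conjugate to a rotation, so every orbit in $R$ stays in a compact subset of $R$, where moreover $f'\ne0$. Hence for each $y\in R$, $|(f^n)'(y)|$ is bounded away from $0$ and $\infty$ in $n$, so $\frac1n\ln|(f^n)'(y)|\to0$. By Birkhoff and Step 2, $\int_R\ln|f'|\,dm=0$. So $\ln\lambda=0$, contradicting $\lambda>1$. Hence $m(R)=0$ and $m(J(f))=1$.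

**Proof of Theorem A.** The measure $m_t$ is an invariant probability on $J(f)$, so (23) gives $P_f(t)\ge h_{m_t}-t\int\ln|f'|\,dm_t\ge\ln\lambda(t)$. With Corollary 7, $P_f(t)=\ln\lambda(t)$ for $t\in(-\varepsilon,\varepsilon)$. Since $\lambda$ is holomorphic on $|t|<\varepsilon$ and $\lambda>1$ on the real interval, $P_f$ is real analytic there. $\blacksquare$

## 9. Uniqueness of the equilibrium state and decay of correlations

This section proves Theorem B(i). By the last proof, $m_t$ is an equilibrium state.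

**Step 1: uniqueness, by perturbing with a Lipschitz potential.** Let $\nu'$ be any equilibrium state. Its ergodic components $e$ satisfy $h_e-t\chi_e\le P_f(t)$ with average $P_f(t)$, so almost every $e$ is an equilibrium state. By Corollary 7 such $e$ has $h_e>0$. Let $u$ be real Lipschitz. Lemma 6 with $su$ gives $h_e-t\chi_e+s\int u\,de\le\ln r(L_{t,su})$ for all real $s$.

Multiplication by $e^{su}$ is the exponential of $s$ times a bounded operator, hence an entire $B(X)$-valued function of $s$. By analytic perturbation of the simple isolated dominant eigenvalue $\lambda(t)$ of $L_t$, for small $|s|$ the operator $L_{t,su}$ has a simple dominant eigenvalue $\lambda(t,s)$, analytic in $s$, real for real $s$ by conjugation symmetry, and positive near $s=0$. So $r(L_{t,su})=\lambda(t,s)$ for small real $s$, and $\lambda(t,0)=\lambda(t)=e^{h_e-t\chi_e}$. Thus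
$$s\int u\,de\le\ln\lambda(t,s)-\ln\lambda(t,0)\quad\text{for small }s\text{ of both signs},$$
which forces $\int u\,de=\partial_s\ln\lambda(t,s)|_{s=0}$ for every Lipschitz $u$. The right side does not depend on $e$ or $\nu'$. So there is only one possible $e$, and $\nu'=e$. Applied to $\nu'=m_t$ this shows $\nu'=e=m_t$, which is ergodic of positive entropy. It is atomless by construction.

**Step 2: the derivative.** For $s\in(-\varepsilon,\varepsilon)$, $h_{m_t}-s\chi_{m_t}\le P_f(s)$, with equality at $s=t$. Since $P_f$ is differentiable, $P_f'(t)=-\chi_{m_t}$.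

**Step 3: correlations.** Iterating (18) and using (19) and $(\psi h)^\sim=\psi\tilde h$,
$$\int\varphi\circ f^n\,\psi\,dm=\lambda^{-n}\int\varphi\,\mathcal L^n(\psi\tilde h)\,d\nu=\lambda^{-n}\int\varphi\,(L^n(\psi h))^\sim\,d\nu,$$
first for $\varphi,\psi\ge0$ and then by linearity. By (13), $\lambda^{-n}L^n(\psi h)=\nu(\psi h)h+w_n$ with $\nu(\psi h)=\int\psi\,dm$ and
$$\|w_n\|\le C(\theta'/\lambda)^n\|\psi h\|\le C(\theta'/\lambda)^n\|h\|\,\|\psi\|_{\rm Lip}.$$
The main term contributes $\int\psi\,dm\int\varphi\,dm$. So the difference in (7) is at most $\|\varphi\|_\infty\|\tilde w_n\|_{L^1(\nu)}\le\|\varphi\|_\infty\|\nu\|\,\|w_n\|$ by (17), and (7) holds with $\kappa=\theta'/\lambda$. This proves (i). $\blacksquare$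

## 10. The second derivative at $0$ and coboundaries

This section proves Theorem B(ii). In both examples of Section 3 the pressure was affine near $0$, and $\ln|f'|$ was a constant plus a coboundary, $\ln\sigma\circ f-\ln\sigma$ or $\ln W\circ f-\ln W$; the second one is unbounded. We show that this is the general pattern.

**Step 1: the moment generating function.** At $t=0$ we have $h=\Pi_01=1$, so $\mu_0=m_0=\nu_0$, the measure $\nu$ of Section 7 for $t=0$. Let $S_n=\ln|(f^n)'|$. For real $|t|<\varepsilon$, (18) for $\nu_0$ (with $\mathcal L_0$ and $\lambda=d$), iterated and applied to $|(f^n)'|^{-t}$, gives the first equality below; since $\nu_0$ has no atoms, we may ignore the countable forward orbit of $\mathrm{Crit}$. Then (19) for $\nu_0$ with $s=t$, iterated, and (17) give the second: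
$$\int e^{-tS_n}d\mu_0=d^{-n}\int\mathcal L_t^n1\,d\nu_0=d^{-n}\nu_0(L_t^n1)=e^{n\Lambda(t)}\big(a(t)+b_n(t)\big),\tag{24}$$
where $\Lambda=\ln(\lambda/d)$ (principal branch, as $|\lambda-d|<\rho<d$), $a(t)=\nu_0(\Pi_t1)$ and $b_n(t)=\lambda(t)^{-n}\nu_0((L_t^n-\lambda(t)^n\Pi_t)1)$. These are holomorphic for $|t|<\varepsilon$. By (13) $|b_n|\le C\kappa^n$ for some $\kappa\in(0,1)$, and $a(0)=1$, $b_n(0)=0$. In particular $\ln|f'|$ has exponential moments for $\mu_0$.

**Step 2: the variance.** On a neighborhood of $0$ and for $n\ge n_0$ we have $|a+b_n-1|<\frac12$, so $\ln(a+b_n)$ is bounded there uniformly in $n$. Take the logarithm of (24) and two derivatives at $0$; Cauchy's estimates give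
$$\mathrm{Var}_{\mu_0}(S_n)=n\Lambda''(0)+O(1).\tag{25}$$
Since $P_f=\Lambda+\ln d$ on the real interval, $\Lambda''(0)=P_f''(0)$, and the formula for $P_f''(0)$ follows.

Let $\psi=\ln|f'|-\chi_0\in L^2(\mu_0)$ and $Y_n=S_n-n\chi_0=\sum_{j<n}\psi\circ f^j$. By (i), the function $\Lambda_0(t):=\Lambda(t)+t\chi_0$ satisfies $\Lambda_0(0)=\Lambda_0'(0)=0$.

**Step 3: (a)⇒(b) and (c)⇒(d)** are immediate.

**Step 4: (b)⇒(c), by averaging.** By (25), $\|Y_n\|_2^2=\mathrm{Var}(S_n)$ is bounded in $n$. Put $u_N=-\frac1N\sum_{n=1}^NY_n$, bounded in $L^2(\mu_0)$. Since $Y_n\circ f-Y_n=\psi\circ f^n-\psi$,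
$$u_N\circ f-u_N=\psi-\frac1N\sum_{n=1}^N\psi\circ f^n\to\psi\quad\text{in }L^2(\mu_0)$$
by the mean ergodic theorem, as $\mu_0$ is ergodic and $\int\psi\,d\mu_0=0$. Composition with $f$ is weakly continuous on $L^2(\mu_0)$, so a weak limit $u$ of a subsequence of $u_N$ satisfies $u\circ f-u=\psi$.

**Step 5: (d)⇒(a), by rescaling.** Now $Y_n=u\circ f^n-u$ is tight. Suppose $\Lambda_0\not\equiv0$ near $0$. On the real interval $\Lambda_0=P_f-\ln d+t\chi_0$ is convex, with $\Lambda_0(0)=\Lambda_0'(0)=0$. So $\Lambda_0\ge0$, and $\Lambda_0(t)=bt^k+O(t^{k+1})$ with $k\ge2$ even and $b>0$. Let $Z_n=n^{-1/k}Y_n$. By (24), for each real $s$ and $n$ large,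
$$\int e^{-sZ_n}d\mu_0=e^{n\Lambda_0(sn^{-1/k})}\,(a+b_n)(sn^{-1/k})\to e^{bs^k}.$$
With $s=2$, $e^{-Z_n}$ is bounded in $L^2(\mu_0)$ for large $n$, hence uniformly integrable. By tightness $Z_n\to0$ in probability, so $\int e^{-Z_n}d\mu_0\to1$. But the limit with $s=1$ is $e^b>1$, a contradiction. So $\Lambda_0\equiv0$, that is, $P_f(t)=\ln d-t\chi_0$ near $0$.

**Step 6: the remaining case.** If the conditions fail, $P_f''(0)\ge0$ by convexity and $P_f''(0)\ne0$, so $P_f''(0)>0$, and $P_f''>0$ near $0$ by continuity. This proves (ii). $\blacksquare$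

## 11. A uniform $\varepsilon$ on compact subsets of $\mathrm{Rat}_d$

This section proves Theorem B(iii) by tracing the constants. Let $K\subset\mathrm{Rat}_d$ be compact. $M(f)$ is continuous in $f$, so $M\le M_K<\infty$ on $K$. Fix $p\in(1,2)$ with $M_K^{2-p}<d$. This fixes $\varepsilon_0$ and the Poincaré constant $C_P$. Then $\theta\le\theta_K:=d^{1-1/p}M_K^{2/p-1}<d$ for all $f\in K$; fix $\theta'\in(\theta_K,d)$, and with it $\rho$.

In (9) use lifts $F$ whose coefficient vector has norm $1$. Those lying over $K$ form a compact set, so $\|F(Z)\|/\|Z\|^d$ is bounded away from $0$ uniformly, and $|\nabla B|=|\nabla\,2\ln(\|Z\|^d/\|F(Z)\|)|$ is bounded uniformly. Hence so is $C_*$ in (10). The Hardy constant at a point does not depend on the point, by rotation invariance, and there are $2d-2$ critical points with multiplicity; so $C_1$ is uniform on $K$. Then $C_2=\sup_{|t|\le\varepsilon_0}\|L_t\|$ is bounded uniformly by (11) and (12). By (15), with $\theta_K$ in place of $\theta$, $R$ is bounded in terms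 of $\theta_K,\theta',d,C_2$ and $C_P$. So the conditions (16), with these uniform bounds and $M_K$ in place of $M$, define an $\varepsilon$ valid for all $f\in K$. Nothing else constrained $\varepsilon$ in Theorem A or in (i), and (ii) only concerns germs at $0$. $\blacksquare$
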